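# Tame closed sets, no dimension: restrained structures in which $K$ maps onto $K^2$

## 1. The first guess: restrained structures carry a dimension

Take an expansion of an ordered field in which definable discrete sets are too thin to produce anything dense. Must its definable sets carry a reasonable dimension? The first guess is yes. The o-minimal structures satisfy the hypothesis and have an excellent dimension, and the hypothesis seems to exclude the usual sources of pathology, beginning with the integers. Antongiulio Fornasiero, "Expansions of the reals which do not define the natural numbers", arXiv:1104.1699 (2011), contains this guess as a conjecture. We first make it precise, then test it.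

Throughout, "definable" means definable with parameters, and $K^n$ has the product order topology.

**Definition (DC).** An expansion of an ordered field $K$ is *definably complete* (DC) if every definable subset of $K$ has a supremum in $K\cup\{\pm\infty\}$.

Every expansion of the real field is DC. The ordered field $\mathbb Q$ is not: $\{x:x^2<2\}$ has no supremum in $\mathbb Q\cup\{\pm\infty\}$.

**Definition (restrained).** A DC expansion of an ordered field $K$ is *restrained* if for every definable discrete $D\subseteq K$, every $n$ and every definable $f:K^n\to K$, the set $f(D^n)$ is nowhere dense in $K$.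

An expansion of the real field that defines $\mathbb N$ is not restrained: put $D=\mathbb N$ and $f(x,y)=x/(y+1)$ for $y\ne-1$, $f(x,-1)=0$. Then $f(D^2)$ is the set of nonnegative rationals, which is dense in $[0,\infty)$. The same holds if $\mathbb Z$ is definable. On the other side, recall that a structure on an ordered field is *o-minimal* if every definable subset of $K$ is a finite union of points and open intervals with endpoints in $K\cup\{\pm\infty\}$. Such a structure is DC; a definable discrete subset of $K$ contains no interval, so it is finite, and then $f(D^n)$ is finite. So o-minimal structures are restrained.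

**Definition ($\dim$).** For definable $X\subseteq K^n$, $\dim(X)$ is the largest $k$ such that $\Pi(X)$ has nonempty interior for some coordinate projection $\Pi:K^n\to K^k$; and $\dim(\emptyset)=-\infty$.

**Definition ($\mathcal D_\Sigma$ set).** A definable $X\subseteq K^n$ is a $\mathcal D_\Sigma$ set if $X=\bigcup_{r,s>0}X(r,s)$ for a definable family of closed bounded sets $X(r,s)$ with $X(r,s)\subseteq X(r',s)$ for $r\le r'$ and $X(r,s)\supseteq X(r,s')$ for $s\le s'$.

A closed definable set $X$ is $\mathcal D_\Sigma$: take $X(r,s)=X\cap[-r,r]^n$. The interval $(0,1)$ is $\mathcal D_\Sigma$: take $X(r,s)=[s,1-s]$, which is empty for $s>1/2$.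

For $C\subseteq K^{n+1}$ and $\bar x\in K^n$ let $C_{\bar x}=\{y\in K:(\bar x,y)\in C\}$ be the fiber. For a permutation $\sigma$ of the coordinates, $A^\sigma$ is the image of $A$ under $\sigma$.

**Definition (dimension function).** A *dimension function* in the sense of van den Dries is a function $d$ from definable sets to $\mathbb N\cup\{-\infty\}$ such that, for all definable $A,B\subseteq K^n$ and $C\subseteq K^{n+1}$:

- (Dim 1) $d(A)=-\infty$ iff $A=\emptyset$; $d(\{a\})=0$ for each $a\in K$; and $d(K)=1$.
- (Dim 2) $d(A\cup B)=\max(d(A),d(B))$.
- (Dim 3) $d(A^\sigma)=d(A)$ for each permutation $\sigma$ of $\{1,\dots,n\}$.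
- (Dim 4) Let $C(i)=\{\bar x\in K^n:d(C_{\bar x})=i\}$ for $i=0,1$. Each $C(i)$ is definable, and $d\big(C\cap(C(i)\times K)\big)=d(C(i))+i$.

Here $n\ge1$ and $-\infty+i=-\infty$.

**Conjecture.** If $K$ is restrained, there is a dimension function $d$ on its definable sets, and moreover $d$ coincides with $\dim$ on $\mathcal D_\Sigma$ sets.

Now some tests. In the real field, $d$ of a finite nonempty set is $0$, by (Dim 1) and (Dim 2). For the closed unit disc with $d$ of an interval equal to $1$, the fibers over $(-1,1)$ are intervals and those over $\pm1$ are points, so the axioms give $\max(0,1+1)=2$. For the parabola $\{(x,x^2)\}$ every fiber is a point and we get $1$. In general, for an o-minimal expansion of a field, $\dim$ satisfies all four axioms (van den Dries, *Tame Topology and O-minimal Structures*, Ch. 4).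

Could $d=\dim$ work always? No: if $D\subseteq K$ is definable and both $D$ and $K\setminus D$ are dense, then $\dim D=\dim(K\setminus D)=0$ while $\dim K=1$, against (Dim 2). This is why the conjecture asks for agreement with $\dim$ only on $\mathcal D_\Sigma$ sets. In such structures $d$ must look at something other than interiors.

To test the guess further, we need to know what the axioms force.

**Lemma 1.** Let $d$ satisfy (Dim 1), (Dim 2), (Dim 4) for the definable sets of some expansion of a field $K$ (no order is needed). Let $\pi:K^{n+1}\to K^n$ drop the last coordinate.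

(i) $A\subseteq B$ implies $d(A)\le d(B)$. A nonempty definable subset of $K$ has $d\in\{0,1\}$.

(ii) For definable $C\subseteq K^{n+1}$,
$$d(C)=\max\big(d(C(0)),\,d(C(1))+1\big).\tag{1}$$

(iii) $d(\pi C)\le d(C)\le d(\pi C)+1$. If no fiber of $C$ has $d=1$, then $d(C)=d(\pi C)$. If every nonempty fiber has $d=1$, then $d(C)=d(\pi C)+1$.

(iv) $d(X\times Y)=d(X)+d(Y)$ for definable $X\subseteq K^n$, $Y\subseteq K$. In particular $d(K^n)=n$.

(v) If (Dim 3) holds as well, then $d(f(S))\le d(S)$ for every definable $f:S\to K^m$, $S\subseteq K^n$.

*Proof.* (i) If $A\subseteq B$ then $d(B)=d(A\cup B)=\max(d(A),d(B))\geq d(A)$. So $d(X)\le d(K)=1$ for $X\subseteq K$, and $d(X)\ne-\infty$ if $X\neq\emptyset$.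

(ii) By (i), $C$ is the union of the two sets $C\cap(C(i)\times K)$, $i=0,1$. Apply (Dim 2) and (Dim 4).

(iii) By (i), $\pi C=C(0)\cup C(1)$, so $d(\pi C)=\max(d(C(0)),d(C(1)))$. Compare with (1). If no fiber has $d=1$, then $C(1)=\emptyset$ and $\pi C=C(0)$. If all nonempty fibers have $d=1$, then $C(0)=\emptyset$ and $\pi C=C(1)$.

(iv) This is clear if $X$ or $Y$ is empty. Otherwise every nonempty fiber of $X\times Y$ is $Y$, the projection is $X$, and (iii) applies.

(v) Let $\Gamma\subseteq K^{n+m}$ be the graph of $f$ and $\Gamma_j$ its projection to the first $n+j$ coordinates. The nonempty fibers of $\Gamma_{j+1}$ over $K^{n+j}$ are singletons and its projection is $\Gamma_j$, so $d(\Gamma_{j+1})=d(\Gamma_j)$ by (iii). Hence $d(\Gamma)=d(\Gamma_0)=d(S)$. By (Dim 3), $\Gamma'=\{(f(s),s):s\in S\}$ has $d(\Gamma')=d(S)$. Dropping the last $n$ coordinates of $\Gamma'$ one at a time does not raise $d$, by (iii), and leaves $f(S)$. $\square$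

So a definable surjection from $K$, or from a subset of $K$, onto $K^2$ would give $2\le1$. The guess survives only if restrained structures never define such a surjection.

## 2. Splitting binary digits produces a Cantor set and then a dense set

On $\mathbb R$ there is an obvious surjection from a one-dimensional set to a two-dimensional one. For $x\in[0,1)$ let $0.x_1x_2x_3\dots$ be its binary expansion that does not end in all ones, and put
$$u(x)=\sum_{i\ge1}x_{2i-1}2^{-i},\qquad v(x)=\sum_{i\ge1}x_{2i}2^{-i}.$$
Given $(p,q)\in[0,1)^2$, interleave their expansions (not ending in all ones). The result does not end in all ones, so it is the expansion of an $x$ with $u(x)=p$, $v(x)=q$. Since $(0,1)^2$ is in semialgebraic bijection with $\mathbb R^2$, the structure $(\mathbb R,+,\cdot,<,u,v)$ has a definable map from a subset of $\mathbb R$ onto $\mathbb R^2$, and by Lemma 1 it has no dimension function. Is it a counterexample? It is not, because it is not restrained. The check is instructive.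

Let $A=\{x\in[0,1):v(x)=0\}$, which is definable. Then $x\in A$ iff all even digits vanish, so
$$A=\Big\{\sum_{i\ge1}2\varepsilon_i4^{-i}:\varepsilon_i\in\{0,1\}\Big\},$$
a compact set. If $\varepsilon,\varepsilon'$ first differ at $k$, with $\varepsilon_k=0$ and $\varepsilon'_k=1$, the corresponding points satisfy $x'-x\ge 2\cdot4^{-k}-\sum_{i>k}2\cdot4^{-i}=\tfrac43 4^{-k}>0$. So the order of $A$ is the lexicographic order of the sequences. For any $\varepsilon_1,\dots,\varepsilon_{k-1}$ no sequence lies strictly between $(\varepsilon_1,\dots,\varepsilon_{k-1},0,1,1,\dots)$ and $(\varepsilon_1,\dots,\varepsilon_{k-1},1,0,0,\dots)$. Hence the corresponding points $p<q$ of $A$ bound a gap of $A$. Here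
$$u(q)=\sum_{i<k}\varepsilon_i2^{-i}+2^{-k},$$
and these values are all the dyadic rationals in $(0,1)$. Let $D$ be the set of midpoints of the bounded gaps of $A$; it is definable, and discrete because each gap contains just one of its points. For $m\in D$ let $f(m)=u(q)$, where $q$ is the least element of $A$ above $m$; elsewhere let $f=0$. Then $f(D)$ contains all dyadic rationals in $(0,1)$. So $f(D)$ is not nowhere dense, and the structure is not restrained.

The surjection itself does no harm here. The damage comes from its interaction with the order, which creates a new closed definable set. We therefore look for a function $h:K\to K$, added to an o-minimal structure, that gives a surjection $K\to K^2$ and adds no new closed definable set.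

## 3. A function that takes prescribed values along prescribed curves

Let $\mathcal R$ be an o-minimal expansion, in a language $L$, of an ordered field $K$ (for instance the real field). Let $L_h=L\cup\{h\}$ with $h$ a new unary function symbol. For $h:K\to K$ consider the following condition.

**Condition (G).** Suppose $a<b$ in $K$, $n\ge1$, and $f_1,\dots,f_n,g_1,\dots,g_n:(a,b)\to K$ are $L$-definable with parameters, each $f_i$ is continuous and strictly monotone, and $f_i(t)\ne f_j(t)$ for all $t$ and all $i\ne j$. Then there is $t\in(a,b)$ with $h(f_i(t))=g_i(t)$ for $i=1,\dots,n$.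

Some instances: with $n=1$, $f_1=t$, $g_1=t$, every interval contains a fixed point of $h$. With $g_1=y$ constant, every fiber $h^{-1}(y)$ is dense, so it is also codense. With $n=2$, $f_1=t$, $f_2=t+1$, $g_1=y$, $g_2=z$, we get $(h(t),h(t+1))=(y,z)$. Hence
$$x\mapsto(h(x),h(x+1))\ \text{ is a definable surjection } K\to K^2.\tag{2}$$

Is all of (G) needed to keep closed sets under control? Two weaker conditions fail over the real field. For both examples, let $h$ satisfy (G); Theorem 2 will provide one.

*Only $n=1$.* Put $h'(x)=h(x-\lfloor x\rfloor)+\lfloor x\rfloor$ for $x\notin\mathbb Z$ and $h'(x)=0$ for $x\in\mathbb Z$. Given $f,g$ on $(a,b)$ as in (G) with $n=1$, shrink $(a,b)$ so that $f$ has values in some $(k,k+1)$, $k\in\mathbb Z$. By (G) for $f-k$ and $g-k$ there is $t$ with $h(f(t)-k)=g(t)-k$, that is, $h'(f(t))=g(t)$. So $h'$ satisfies the case $n=1$ of (G). But $h'(x+1)=h'(x)+1$ for $x\notin\mathbb Z$, and $h'(x+1)=h'(x)=0$ for $x\in\mathbb Z$. So $\{x:h'(x)=h'(x+1)\}=\mathbb Z$ is definable, and restrainedness fails.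

*Only constant $g_i$.* Put $h'(x)=x$ for $x\in\mathbb Z$; for $x\notin\mathbb Z$ put $h'(x)=x+1$ if $h(x)=x$, and $h'(x)=h(x)$ otherwise. Let $f_1,\dots,f_n$ be as in (G) and let the $g_i=y_i$ be constants. On a closed subinterval of $(a,b)$ the $f_i$ are bounded and injective, so $f_i(t)\in\mathbb Z\cup\{y_i\}$ happens for only finitely many $t$. On an open subinterval avoiding these, (G) gives $t$ with $h(f_i(t))=y_i\ne f_i(t)$ and $f_i(t)\notin\mathbb Z$, so $h'(f_i(t))=y_i$ for all $i$. So $h'$ satisfies (G) for constant $g_i$. But $\{x:h'(x)=x\}=\mathbb Z$.

So values at several points must be controlled together, and the prescribed values must be allowed to vary with $t$. Condition (G) asks exactly for this, and it suffices.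

**Theorem 2.** If $\mathcal R$ has at most $|K|$ functions $K\to K$ definable with parameters, then some $h:K\to K$ satisfies (G). The hypothesis holds if $|L|\le|K|$, and it holds for every o-minimal expansion of the field $\mathbb R$.

**Theorem 3.** If $h$ satisfies (G), every closed set $Z\subseteq K^m$ definable in $(\mathcal R,h)$ is definable in $\mathcal R$. Consequently $(\mathcal R,h)$ is DC, all its definable discrete subsets of $K$ are finite, and it is restrained.

**Theorem 4.** If $h$ satisfies (G), then $(\mathcal R,h)$ admits no function $d$ satisfying (Dim 1)–(Dim 4).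

**Corollary 5.** With $\mathcal R=(\mathbb R,+,\cdot,<)$ and $h$ from Theorem 2, $(\mathcal R,h)$ is a DC, restrained expansion of an ordered field with no dimension function. So the conjecture is false, even without its clause on $\mathcal D_\Sigma$ sets. Moreover $(\mathcal R,h)$ and $\mathcal R$ have the same definable closed sets, and $\mathcal R$ does have a dimension function. Hence no hypothesis depending only on the definable closed (equivalently open) sets and true of the real field can imply the existence of $d$.

Corollary 5 follows from Theorems 2–4: the sets closed and definable in $\mathcal R$ are trivially definable in $(\mathcal R,h)$, and Theorem 3 is the converse; $\mathcal R$ has the dimension function $\dim$. If a hypothesis depends only on the definable closed sets and holds for the real field, it holds for $(\mathcal R,h)$, where $d$ does not exist.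

## 4. The surjection $x\mapsto(h(x),h(x+1))$ contradicts the axioms

*Proof of Theorem 4.* Suppose $d$ satisfies (Dim 1)–(Dim 4). By Lemma 1(iv), $d(K^2)=2$. By (2) and Lemma 1(v), $d(K^2)\le d(K)=1$. This is a contradiction. $\square$

Let us unwind this, to see the two counts side by side. Let
$$\Gamma=\{(x,h(x)):x\in K\},\qquad H=\{(x,h(x),h(x+1)):x\in K\},\qquad H'=\{(y,z,x):(x,y,z)\in H\}.$$
The fibers of $\Gamma$ over $K$ are points, so $d(\Gamma)=d(K)=1$. The fibers of $H$ over $\Gamma$ are points and the others are empty, so $d(H)=d(\Gamma)=1$. By (Dim 3), $d(H')=1$. But every fiber $H'_{(y,z)}$ is nonempty by (2), so $K^2=H'(0)\cup H'(1)$ and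
$$d(H')=\max\big(d(H'(0)),d(H'(1))+1\big)\ge\max\big(d(H'(0)),d(H'(1))\big)=d(K^2)=2.$$
The permutation of coordinates is the only place where (Dim 3) enters. Section 8 shows that this is the only axiom that must be lost.

## 5. Building $h$ by transfinite recursion

*Proof of Theorem 2.*

**Step 1: the counting hypothesis.** We check the two sufficient conditions. If $|L|\le|K|$, there are at most $|K|$ formulas with parameters, since $K$ is infinite. If $K=\mathbb R$, a definable function $\mathbb R\to\mathbb R$ is continuous off a finite set, by o-minimality. It is determined by that finite set, its values there, and continuous functions on finitely many open intervals. So there are at most $2^{\aleph_0}$ such functions.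

**Step 2: listing the tasks.** We want to meet one instance of (G) at a time. Let $\kappa=|K|$. A definable function on $(a,b)$ extends by $0$ to a definable function on $K$, so there are at most $\kappa$ data $(a,b,f_1,\dots,f_n,g_1,\dots,g_n)$ as in (G). Enumerate them, possibly with repetitions, as $(\tau_\alpha)_{\alpha<\kappa}$.

**Step 3: the recursion.** We build an increasing chain of partial functions $h_\alpha$ with domains $E_\alpha$, taking unions at limits and adding finitely many points at each stage, to satisfy $\tau_\alpha$ at stage $\alpha$. Before stage $\alpha$, $E_\alpha$ is finite if $\alpha$ is finite, and $|E_\alpha|\le|\alpha|$ if $\alpha$ is infinite. In both cases $|E_\alpha|<\kappa$.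

Let $\tau_\alpha=(a,b,\bar f,\bar g)$. Each $f_i$ is injective, so at most $n|E_\alpha|$ points $t\in(a,b)$ satisfy $f_i(t)\in E_\alpha$ for some $i$; this is fewer than $\kappa$. On the other hand $|(a,b)|=\kappa$: an affine map takes $(a,b)$ to $(-1,1)$, and $x\mapsto x/(1-|x|)$ is a bijection $(-1,1)\to K$. So there is $t\in(a,b)$ with all $f_i(t)\notin E_\alpha$. Put $h(f_i(t))=g_i(t)$ for $i=1,\dots,n$; this is consistent because the $f_i(t)$ are distinct.

At the end set $h=0$ where it is still undefined. $\square$

## 6. Moving a point inside its $L$-type without changing its $L_h$-type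

We turn to Theorem 3. Here is the target in the simplest case. The set $P=\{(y_1,y_2):h(y_1)=y_2,\ h(y_2)=y_1\}$ is definable; what is its closure? Given $(y_1,y_2)$ with $y_1\ne y_2$, move along the line $(y_1+t,y_2+t)$ and apply (G) on $(-\varepsilon,\varepsilon)$ with $f_1=g_2=y_1+t$ and $f_2=g_1=y_2+t$. We find $t$ with $(y_1+t,y_2+t)\in P$. So $P$ is dense in $K^2$ and its closure is $L$-definable: the closed set does not see $h$. In general, $h$ will impose finitely many equations $h(z_i)=z_{\sigma(i)}$ on coordinates that satisfy $L$-relations. We then need a curve along which the relations are kept and the coordinates $z_i$ really move. A coordinate that cannot move is determined by the parameters, and such coordinates will be treated separately.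

We use the following standard facts about o-minimal expansions of fields (van den Dries, *Tame Topology and O-minimal Structures*, Ch. 3, 4, 6, 7).

- (O1) Every definable set is a finite disjoint union of cells. On a cell $C$ of dimension $e\ge1$ some coordinate projection is a homeomorphism onto an open cell in the $e$-dimensional space; a cell of dimension $0$ is a point.
- (O2) $\dim$ is monotone, takes finite unions to maxima, and is invariant under definable bijections. A definable subset of the $e$-dimensional space has dimension $<e$ iff it has empty interior. For definable $W\ne\emptyset$, $\dim(\overline W\setminus W)<\dim W$.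
- (O3) A definable set has finitely many definably connected components. A definable locally constant function on a definably connected set is constant, since its fibers are relatively open and so are their complements.
- (O4) Finitely many definable functions on a nonempty open definable set are all $C^1$ on some open box inside it.
- (O5) The mean value theorem holds for definable functions, and the chain rule gives $\frac{d}{dt}F(u+tv)=\nabla F(u+tv)\cdot v$ for $F$ of class $C^1$.
- (O6) There are definable Skolem functions, so the definable closure $\operatorname{dcl}(a)$ is the universe of an elementary substructure. A finite $a$-definable subset of the line is contained in $\operatorname{dcl}(a)$, because its elements can be named by their position in the order.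
- (O7) A structure elementarily equivalent to an o-minimal one is o-minimal (Knight–Pillay–Steinhorn).

**The saturated model.** Condition (G) is a first-order scheme: for all $L$-formulas $\varphi_i(t,y,w),\psi_i(t,y,w)$ it says that for all $w$ and all $a<b$, if these formulas define functions $f_i,g_i$ on $(a,b)$ with the stated properties, then the required $t$ exists. So it passes to elementary extensions. Let $\kappa=|L|+\aleph_0$, and let $M$, with universe $\mathbb M$, be a $\kappa^+$-saturated elementary extension of $(\mathcal R,h)$. Thus a finitely satisfiable set of $L_h$-formulas in at most $\kappa$ variables, over at most $\kappa$ parameters, is realized in $M$. The model $M$ satisfies (G), and its $L$-reduct is o-minimal by (O7). "Small" means of size at most $\kappa$, and $\operatorname{dcl}$ is $L$-definable closure in $\mathbb M$.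

**Definition ($h$-closed set, good map).** A set $A\subseteq\mathbb M$ is *$h$-closed* if $A=\operatorname{dcl}(A)$ and $h(A)\subseteq A$. A *good map* is a bijection $\theta:A\to B$ between small $h$-closed sets that is partial $L$-elementary in $\mathbb M$ and satisfies $\theta(h(x))=h(\theta(x))$ for $x\in A$.

Every small $A$ lies in a smallest $h$-closed set $\operatorname{cl}(A)$: close alternately under $\operatorname{dcl}$ and $h$, countably many times. It is small because $|L|\le\kappa$. For example, if $\mathcal R$ is the real field, $\operatorname{dcl}(\emptyset)$ is the set of real algebraic numbers, and it is $h$-closed iff $h$ maps algebraic numbers to algebraic numbers. The identity of a small $h$-closed set is a good map, and inverses of good maps are good.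

**Lemma 6.** Let $\theta:A\to B$ be good and let $A'\supseteq A$ be small and $h$-closed. Let $x$ be an $m$-tuple from $A'$ ($m\ge0$), let $y'\in\mathbb M^m$ with $\operatorname{tp}_L(y'/B)=\theta(\operatorname{tp}_L(x/A))$, and let $V\subseteq\mathbb M^m$ be an open box containing $y'$. Then $\theta$ extends to a good map $\theta':A'\to B'$ with $\theta'(x)\in V$.

*Proof.*

**Step 1: writing the extension as a type.** We list what the image of $A'$ must satisfy. Enumerate $A'$ injectively as $(c_i)_{i\in I}$ with $|I|\le\kappa$. Let $h(c_i)=c_{\sigma(i)}$, let $J=\{i:c_i\notin A\}$, and let $x=(c_{i_1},\dots,c_{i_m})$. In variables $z=(z_i)_{i\in I}$ let $\Phi$ consist of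

- (a) $\psi(z,\theta(a))$ for every $L$-formula $\psi$ and tuple $a$ from $A$ such that $\psi((c_i),a)$ is true;
- (b) $h(z_i)=z_{\sigma(i)}$ for $i\in J$;
- (c) $(z_{i_1},\dots,z_{i_m})\in V$.

Suppose $(d_i)$ realizes $\Phi$; put $\theta'(c_i)=d_i$ and $B'=\{d_i:i\in I\}$. By (a), $\theta'$ is partial $L$-elementary, in particular injective. If $c_i\in A$, the formula $z_i=\theta(c_i)$ is in (a), so $\theta'$ extends $\theta$. Next, $B'=\operatorname{dcl}(B')$: if $w$ is the unique solution of $\varphi(\cdot,\bar d)$ with $\bar d$ from $B'$ corresponding to $\bar c$, then $\varphi(\cdot,\bar c)$ has a unique solution; it lies in $\operatorname{dcl}(A')=A'$, so it is some $c_j$, and $\varphi(d_j,\bar d)$ gives $w=d_j$. The map commutes with $h$: for $i\in J$ by (b), and for $i\notin J$ because $c_i$ and $h(c_i)$ are in $A$ and $\theta$ is good. So $B'$ is $h$-closed and $\theta'$ is good. By (c), $\theta'(x)\in V$.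

The parameters of $\Phi$ are those in $B$ and the endpoints of $V$, a small set. By saturation it remains to show that $\Phi$ is finitely satisfiable.

**Step 2: reducing a finite part to one geometric problem.** A finite part of $\Phi$ involves finitely many variables, which we rename $z_1,\dots,z_k$ (with distinct indices, including $i_1,\dots,i_m$); one $L$-formula $\psi(z_1,\dots,z_k,a)$, with $a$ a tuple from $A$, true of $c=(c_1,\dots,c_k)$; and the equations (b) for $i$ in a finite set $S\subseteq J\cap\{1,\dots,k\}$. Adding variables, we may assume $\sigma(S)\subseteq\{1,\dots,k\}$. The enumeration is injective, so we may add $z_i\ne z_j$ ($i\ne j$) to $\psi$. Put $X_a=\{z:\psi(z,a)\}$, $b=\theta(a)$, $X_b=\{z:\psi(z,b)\}$, and $z_x=(z_{i_1},\dots,z_{i_m})$. We must find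
$$d\in X_b\quad\text{with}\quad d_x\in V\quad\text{and}\quad h(d_i)=d_{\sigma(i)}\ \text{ for } i\in S.\tag{3}$$

If $S=\emptyset$: the formula $\exists z(\psi(z,a)\wedge z_x=w)$ in $w$ belongs to $\operatorname{tp}_L(x/A)$, so $\exists z(\psi(z,b)\wedge z_x=y')$ holds. A witness $d$ has $d_x=y'\in V$. From now on $S\ne\emptyset$.

**Step 3: parametrizing near $c$.** We want to replace the relation $\psi$ by free coordinates. Strengthening $\psi$ and enlarging $a$ (still a finite tuple from $A$), we may assume that $e:=\dim X_a$ is the least dimension of an $L(A)$-definable set containing $c$. Partition $X_a$ into $a$-definable cells: by (O6), $\operatorname{dcl}(a)$ is an elementary substructure of the $L$-reduct, so the decomposition can be made there and transferred to $\mathbb M$. Let $C$ be the cell containing $c$. Then $\dim C\le e$ because $C\subseteq X_a$, and $\dim C\ge e$ by minimality.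

If $e=0$, then $C=\{c\}$, so $c_i\in\operatorname{dcl}(a)\subseteq A$ for $i\in S$, contradicting $S\subseteq J$. So $e\ge1$. By (O1) a coordinate projection $p$ maps $C$ homeomorphically onto an open cell $U\subseteq\mathbb M^e$. Let $F=(F_1,\dots,F_k):U\to C$ be its inverse; it is continuous and $a$-definable.

**Step 4: removing the places where a coordinate cannot move.** We want $F_i$, $i\in S$, to be nowhere locally constant. For $i\in S$ let $W_i\subseteq U$ be the set of points near which $F_i$ is constant; it is open and $a$-definable. By (O3), $F_i$ is constant on each of the finitely many definably connected components of $W_i$. So $F_i(W_i)$ is finite and $a$-definable, hence contained in $\operatorname{dcl}(a)\subseteq A$ by (O6). Since $F_i(p(c))=c_i\notin A$, we get $p(c)\notin W_i$.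

Also $p(c)\notin\overline{W_i}\setminus W_i$. Otherwise $F\big(U\cap(\overline{W_i}\setminus W_i)\big)$ would be an $L(A)$-definable set containing $c$, of dimension $<e$ by (O2), contradicting the choice of $e$. So $p(c)$ lies in the open $a$-definable set
$$U_a:=U\setminus\bigcup_{i\in S}\overline{W_i}.$$
For $i\in S$, $F_i$ is not constant on any nonempty open subset of $U_a$, since such a subset would lie in $W_i$. Let $F_a=F|_{U_a}:U_a\to X_a$.

**Step 5: transporting the parametrization from $a$ to $b$.** The map $\theta$ is partial $L$-elementary, and the following are first-order $L$-properties of $a$: $U_a$ is open, $F_a$ is a continuous function from $U_a$ to $X_a$, and for $i\in S$ its $i$th coordinate is not constant on any open box in $U_a$. So the same formulas with $b$ in place of $a$ define an open $U_b\subseteq\mathbb M^e$ and a continuous $F_b:U_b\to X_b$, whose coordinates we again call $F_1,\dots,F_k$, such that for $i\in S$ the function $F_i$ is not constant on any nonempty open subset of $U_b$.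

Moreover $x=F_a(p(c))_x$, so the formula "$w=F_a(u)_x$ for some $u\in U_a$" belongs to $\operatorname{tp}_L(x/A)$. By the hypothesis on $y'$ there is $u'\in U_b$ with $F_b(u')_x=y'$. Hence $U'':=\{u\in U_b:F_b(u)_x\in V\}$ is nonempty, and it is open because $F_b$ is continuous.

**Step 6: a line on which all coordinates in $S$ move.** We look for a segment in $U''$ to which (G) applies. By (O4) there is an open box $Q\subseteq U''$ on which all $F_i$, $i\in S$, are $C^1$. For $i\in S$ the set $\{u\in Q:\nabla F_i(u)=0\}$ has empty interior, since otherwise $F_i$ would be constant on a box, by the mean value theorem along segments. So it has dimension $<e$, and so does the union over $i\in S$. Hence there is $u_0\in Q$ with $\nabla F_i(u_0)\ne0$ for all $i\in S$.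

A vector space over an infinite field is not a finite union of proper subspaces, so there is $v\in\mathbb M^e$ with $\nabla F_i(u_0)\cdot v\ne0$ for all $i\in S$. The functions $\nabla F_i(u_0+tv)\cdot v$ are continuous in $t$. So for some $\varepsilon>0$ and all $|t|<\varepsilon$ we have $u_0+tv\in Q$, and each $f_i(t):=F_i(u_0+tv)$, $i\in S$, has derivative of constant nonzero sign. By the mean value theorem $f_i$ is strictly monotone on $(-\varepsilon,\varepsilon)$; it is also continuous.

**Step 7: applying (G).** Since $F_b(u_0+tv)\in X_b$ and $\psi$ contains $z_i\ne z_j$, we have $f_i(t)\ne f_j(t)$ for $i\ne j$ in $S$ and all $t$. Put $g_i(t):=F_{\sigma(i)}(u_0+tv)$ for $i\in S$; this is $L$-definable, and nothing more is asked of it. By (G) in $M$ there is $t\in(-\varepsilon,\varepsilon)$ with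
$$h\big(F_i(u_0+tv)\big)=F_{\sigma(i)}(u_0+tv)\quad\text{for all } i\in S.$$
Then $d=F_b(u_0+tv)$ satisfies (3): it lies in $X_b$, $d_x\in V$ because $u_0+tv\in Q\subseteq U''$, and the equations hold. $\square$

**Corollary 7.** (i) Every good map is partial $L_h$-elementary in $M$. (ii) Let $A$ be small and $h$-closed, let $x,y'\in\mathbb M^m$ with $\operatorname{tp}_L(x/A)=\operatorname{tp}_L(y'/A)$, and let $V\ni y'$ be an open box. Then there is $y\in V$ with $\operatorname{tp}_{L_h}(y/A)=\operatorname{tp}_{L_h}(x/A)$.

*Proof.* (i) We show by induction on the $L_h$-formula $\varphi$ that for every good $\theta:A\to B$ and tuple $\alpha$ from $A$, $\varphi(\alpha)$ holds iff $\varphi(\theta(\alpha))$ holds. An $h$-closed set is closed under $h$ and under the function symbols of $L$, and $\theta$ commutes with all of them. So $\theta(\tau(\alpha))=\tau(\theta(\alpha))$ for every $L_h$-term $\tau$. An atomic $L_h$-formula about $\alpha$ is thus an atomic $L$-formula about elements $\tau(\alpha)$ of $A$, and it is preserved because $\theta$ is $L$-elementary. Boolean combinations are clear. If $\exists w\,\varphi(\alpha,w)$ holds with witness $c$, apply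 Lemma 6 with $m=0$ and $A'=\operatorname{cl}(A\cup\{c\})$ to extend $\theta$ to a good $\theta'$ on $A'$. By induction $\varphi(\theta(\alpha),\theta'(c))$ holds. The converse is the same argument for the good map $\theta^{-1}$.

(ii) Apply Lemma 6 to $\theta=\operatorname{id}_A$ and $A'=\operatorname{cl}(A\cup\{x_1,\dots,x_m\})$. Then $y=\theta'(x)\in V$, and by (i) the map $\theta'$, which is the identity on $A$, preserves $L_h$-formulas over $A$. $\square$

## 7. Closed definable sets do not see $h$

*Proof of Theorem 3.*

**Step 1: a closed set is a union of $L$-types.** Let $Z\subseteq K^m$ be closed, defined by the $L_h$-formula $\zeta(z,a)$ with $a$ a finite tuple from $K$. Let $Z^*=\zeta(\mathbb M,a)$. It is closed, because closedness is expressed by a first-order sentence about open boxes. Let $A=\operatorname{cl}(a)$. Since $K$ is the universe of an elementary substructure of $M$, it is closed under $\operatorname{dcl}$ and $h$, so $A\subseteq K$.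

Let $x\in Z^*$ and $\operatorname{tp}_L(y'/A)=\operatorname{tp}_L(x/A)$. By Corollary 7(ii), every open box around $y'$ contains some $y$ with the same $L_h$-type over $A$ as $x$, so $y\in Z^*$. As $Z^*$ is closed, $y'\in Z^*$.

**Step 2: compactness twice.** We turn this into one $L$-formula. For $x\in Z^*$, Step 1 says that $\operatorname{tp}_L(x/A)\cup\{\neg\zeta(z,a)\}$ is not realized. By saturation it is not finitely satisfiable. Types are closed under conjunction, so some $\psi_x\in\operatorname{tp}_L(x/A)$ implies $\zeta(z,a)$ in $M$. Now the set $\{\zeta(z,a)\}\cup\{\neg\psi_x:x\in Z^*\}$ consists of formulas over $A$ and is not realized, since each $x\in Z^*$ satisfies $\psi_x$. By saturation, $\zeta(z,a)$ implies a finite disjunction of the $\psi_x$. So $\zeta(z,a)$ is equivalent in $M$ to this disjunction (which is empty if $Z^*$ is). Its parameters lie in $A\subseteq K$, so the equivalence holds in $(\mathcal R,h)$. Hence $Z$ is $L$-definable.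

**Step 3: DC.** We must find suprema. The empty set has supremum $-\infty$. Let $\emptyset\ne D\subseteq K$ be definable in $(\mathcal R,h)$. Its closure $\overline D$ is closed and definable, so it is $\mathcal R$-definable: a finite union of points and intervals with endpoints in $K\cup\{\pm\infty\}$. Hence $\sup D=\sup\overline D$ exists.

**Step 4: discrete sets are finite.** Let $D\subseteq K$ be definable and infinite. Then $\overline D$ is infinite and a finite union of points and intervals, so it contains a nonempty open interval $I$, and $D\cap I$ is dense in $I$. In particular $D\cap I\ne\emptyset$. For $x\in D\cap I$ and every $\varepsilon>0$, $D$ meets $(x,x+\varepsilon)\cap I$, so $x$ is not isolated in $D$. So $D$ is not discrete.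

**Step 5: restrainedness.** If $D\subseteq K$ is definable and discrete, it is finite by Step 4. Then $f(D^n)$ is finite, hence nowhere dense, for every definable $f:K^n\to K$. $\square$

With Theorems 2, 3 and 4 proved, Corollary 5 is complete: the first guess is wrong. The failure occurs over every o-minimal expansion $\mathcal R$ of an ordered field $K$ with at most $|K|$ definable functions $K\to K$. These include all o-minimal expansions of $\mathbb R$, and countable cases such as the field of real algebraic numbers. In each case the definable closed sets do not change. Also, for every $m$ the map $x\mapsto(h(x),h(x+1),\dots,h(x+m-1))$ is a definable surjection $K\to K^m$: apply (G) on $(0,1)$ with $f_i(t)=t+i-1$ and $g_i$ constant, for $i=1,\dots,m$.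

## 8. Ideals of small sets: three axioms survive

Which axioms are lost in $(\mathcal R,h)$? The next lemma builds a function from a notion of smallness on the line. It will be used twice.

**Lemma 8.** Consider an expansion of a field $K$ and a family $\mathcal I$ of definable subsets of $K$, called *small in $K$*. Suppose $\mathcal I$ contains $\emptyset$ and all singletons, is closed under definable subsets and finite unions, does not contain $K$, and $\{\bar x\in K^n:C_{\bar x}\in\mathcal I\}$ is definable for every definable $C\subseteq K^{n+1}$. For definable $X\subseteq K$ let $d(X)=-\infty,0,1$ according as $X$ is empty, nonempty and in $\mathcal I$, or not in $\mathcal I$. For $C\subseteq K^{n+1}$, $n\ge1$, let $C(i)=\{\bar x:d(C_{\bar x})=i\}$ and define $d(C)$ recursively by (1). Then $d$ satisfies (Dim 1), (Dim 2) and (Dim 4).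

*Proof.* The sets $C(0)$ and $C(1)$ are definable by hypothesis, so the recursion makes sense.

(Dim 1): by induction, $d(C)=-\infty$ iff $C(0)=C(1)=\emptyset$ iff all fibers are empty. The rest holds by hypothesis.

(Dim 4): let $D=C\cap(C(i)\times K)$. Then $D(i)=C(i)$ and $D(1-i)=\emptyset$, so (1) gives $d(D)=d(C(i))+i$.

(Dim 2), by induction on the ambient dimension. In $K$ it says that $\mathcal I$ is closed under subsets and unions. Let $A,B\subseteq K^{n+1}$ and assume (Dim 2), hence monotonicity, in $K^n$. Since $(A\cup B)_{\bar x}=A_{\bar x}\cup B_{\bar x}$, the case of $K$ gives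
$$(A\cup B)(1)=A(1)\cup B(1),\qquad (A\cup B)(0)=\big(A(0)\cup B(0)\big)\setminus\big(A(1)\cup B(1)\big).$$
Therefore
$$d(A\cup B)\le\max\big(d(A(0)),d(B(0)),d(A(1))+1,d(B(1))+1\big)=\max(d(A),d(B)).$$
Conversely, $d(A(1))+1\le d((A\cup B)(1))+1\le d(A\cup B)$. Also $A(0)\subseteq(A\cup B)(0)\cup(A\cup B)(1)$, so $d(A(0))\le d(A\cup B)$. Hence $d(A)\le d(A\cup B)$, and likewise for $B$. $\square$

**Proposition 9.** If $h$ satisfies (G), then in $(\mathcal R,h)$ there is a function $d$ satisfying (Dim 1), (Dim 2) and (Dim 4).

*Proof.* Let $\mathcal I$ be the family of finite sets. By Theorem 3, the closure of a definable $X\subseteq K$ is a finite union of points and intervals. So $X$ is infinite iff $\overline X$ has nonempty interior. Hence "$C_{\bar x}$ is infinite" is a definable condition on $\bar x$, and Lemma 8 applies. $\square$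

For this $d$ one sees the failure of (Dim 3) in numbers. With $H$ and $H'$ from Section 4, $d(H)=1$ as before. Each fiber $H'_{(y,z)}=\{x:h(x)=y,\,h(x+1)=z\}$ meets every interval, by (G), so it is infinite, and $d(H')=d(K^2)+1=3$.

## 9. Difference quotients decide which sets have dimension one

When does a dimension function exist, and is it unique? In this section $K$ is any expansion of a field. For definable $X\subseteq K$ put
$$Q(X)=\Big\{\tfrac{x_1-x_2}{x_3-x_4}:x_i\in X,\ x_3\ne x_4\Big\}.$$

**Definition (thin, fat).** A definable $X\subseteq K$ is *thin* if $Q(X)\ne K$, and *fat* otherwise.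

In the real field a finite set $X$ is thin, since $Q(X)$ is finite. The interval $(0,1)$ is fat: given $\lambda$, choose $\delta>0$ so small that $\delta<1$ and $|\lambda|\delta<1$, then $x_3-x_4=\delta$ and $x_1-x_2=\lambda\delta$ with all $x_i\in(0,1)$. In an expansion of the real field that defines $\mathbb Z$, the infinite set $\mathbb Z$ is thin, since $Q(\mathbb Z)=\mathbb Q$.

Subsets of thin sets are thin. The empty set and singletons are thin, since then $Q(X)=\emptyset$. The set $K$ is fat, since $\lambda=\frac{\lambda-0}{1-0}$. And $\{\bar x:C_{\bar x}\text{ is fat}\}$ is definable for every definable $C$, because fatness says that for every $\lambda$ suitable $x_1,\dots,x_4\in C_{\bar x}$ exist.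

For $C\subseteq K^2$ write $C^y=\{x:(x,y)\in C\}$; let $\pi_1,\pi_2$ be the coordinate projections and $C^t$ the transpose of $C$.

**Theorem 10.** There is at most one $d$ satisfying (Dim 1)–(Dim 4), and for it $d(X)=1$ iff $X$ is fat, for $X\subseteq K$. Such a $d$ exists iff

- (T1) the union of two thin definable sets is thin;
- (T2) if $C\subseteq K^2$ is definable, $\pi_1(C)$ is thin and all $C_x$ are thin, then $\pi_2(C)$ is thin;
- (T3) if $C\subseteq K^2$ is definable and all $C^y$ are thin, then $\{x:C_x\text{ is fat}\}$ is thin.

*Proof.*

**Step 1: uniqueness.** We show that the axioms force $d$ on subsets of $K$. Let $d$ satisfy them, and let $X\subseteq K$ be definable and nonempty.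

If $d(X)=0$, then $d(X^4)=0$ by Lemma 1(iv). The set $Q(X)$ is the image of a definable subset of $X^4$ under a definable map, so $d(Q(X))\le0$ by Lemma 1(v). Hence $Q(X)\ne K$ and $X$ is thin.

If $d(X)=1$, suppose $\lambda\notin Q(X)$. Then $(x,y)\mapsto x-\lambda y$ is injective on $X^2$: if $x-\lambda y=x'-\lambda y'$ for distinct pairs, then $x-x'=\lambda(y-y')$, so $y\ne y'$, and $\lambda=\frac{x-x'}{y-y'}\in Q(X)$. Lemma 1(v), applied to the inverse map from the image onto $X^2$, gives $2=d(X^2)\le d(K)=1$, a contradiction. So $X$ is fat.

Thus $d(X)=1$ iff $X$ is fat. The sets $C(0),C(1)$ are therefore determined, and (1) determines $d$ on all definable sets by induction.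

**Step 2: necessity.** Let $d$ satisfy the axioms. By Step 1, $X\subseteq K$ is thin iff $d(X)\le0$. So (T1) is (Dim 2). For (T2): no fiber $C_x$ has $d=1$, so $d(C)=d(\pi_1C)\le0$. By (Dim 3), $d(C^t)=d(C)\le 0$, hence $d(\pi_2C)\le d(C^t)\le0$. For (T3): the fibers of $C^t$ are the sets $C^y$, with $d\le0$, so $d(C)=d(C^t)=d(\pi_2C)\le1$. With $X=\{x:C_x\text{ fat}\}$, (1) gives $d(X)+1\le1$, so $X$ is thin.

**Step 3: sufficiency, three axioms.** Assume (T1)–(T3). By (T1) and the remarks before the theorem, the thin sets satisfy the hypotheses of Lemma 8. So the function $d$ defined there satisfies (Dim 1), (Dim 2), (Dim 4), and Lemma 1(i)–(iv) holds for it. It remains to prove (Dim 3). In $K^1$ there is nothing to prove.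

**Step 4: (Dim 3) in $K^2$.** We compare $d(C)$ and $d(C^t)$ level by level.

Suppose $d(C)\le0$. By (1), $C(1)=\emptyset$, so all $C_x$ are thin, and $\pi_1(C)=C(0)$ is thin. By (T2), $\pi_2(C)$ is thin. Also $C^y\subseteq\pi_1(C)$ is thin for all $y$. So $d(C^t)=d(\pi_2C)\le0$.

Suppose $d(C)\le1$. By (1), $X=\{x:C_x\text{ fat}\}$ is thin. Let $C_1=C\cap(X\times K)$ and $C_2=C\setminus C_1$. The sets $C_1^y\subseteq X$ are thin, so $d(C_1^t)=d(\pi_2C_1)\le1$. All $(C_2)_x$ are thin, so (T3) applied to $C_2^t$ shows that $\{y:C_2^y\text{ fat}\}$ is thin. By (1), $d(C_2^t)\le\max(1,0+1)=1$. By (Dim 2), $d(C^t)\le1$.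

Both implications apply to $C^t$ as well; $d\le2$ on $K^2$; and $d=-\infty$ only for the empty set. So $d(C^t)=d(C)$.

**Step 5: (Dim 3) in $K^{n+1}$, $n\ge2$, by induction.** Adjacent transpositions generate all permutations, so it suffices to treat them. If $\sigma$ fixes the last coordinate, then $C^\sigma(i)=C(i)^\sigma$, with $\sigma$ acting on $K^n$, and the induction hypothesis with (1) gives $d(C^\sigma)=d(C)$.

There remains the swap of the last two coordinates. For $C\subseteq K^{n-1}\times K^2$ and $x\in K^{n-1}$ let $C_x\subseteq K^2$ be the fiber, and $P_j=\{x\in K^{n-1}:d(C_x)=j\}$ for $j=0,1,2$. For fibers in this sense,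
$$C(i)_x=(C_x)(i),$$
since both are the set of $y\in K$ with $d(C_{(x,y)})=i$. The sets $P_j$ are definable: $d(C_x)=2$ iff $C(1)_x$ is fat; $d(C_x)\le0$ iff $C(1)_x=\emptyset$ and $C(0)_x$ is thin; and emptiness of $C_x$ is definable. We claim
$$d(C)=\max_{j=0,1,2}\big(d(P_j)+j\big).\tag{4}$$
This suffices: the swap replaces each $C_x$ by its transpose, and by Step 4 it does not change the $P_j$.

By (Dim 2), $d(C)$ is the maximum over $j$ of $d(C\cap(P_j\times K^2))$. So to prove (4) we may assume that for one $j$ we have $d(C_x)=j$ for all $x\in P:=P_j$ and $C_x=\emptyset$ for $x\notin P$, and we must show $d(C)=d(P)+j$. In every case the projections of $C(0)$ and $C(1)$ to $K^{n-1}$ lie in $P$. We use (1) and Lemma 1(iii).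

*Case $j=0$.* For $x\in P$, $C(1)_x=\emptyset$ and $C(0)_x$ is nonempty and thin. So $C(1)=\emptyset$ and $d(C)=d(C(0))=d(P)$.

*Case $j=2$.* For $x\in P$, $C(1)_x$ is fat, so $d(C(1))+1=d(P)+2$, while $d(C(0))\le d(P)+1$. So $d(C)=d(P)+2$.

*Case $j=1$.* No $C(1)_x$ is fat. With $P'=\{x:C(1)_x\ne\emptyset\}$ we get $d(C(1))=d(P')\le d(P)$. Also $d(C(0))\le d(P)+1$. So $d(C)\le d(P)+1$. For $x\in P\setminus P'$ we have $C(1)_x=\emptyset$ and $d(C_x)=1$, so $C(0)_x$ is fat; hence $d(C(0))\ge d(P\setminus P')+1$. Therefore
$$d(C)\ge\max\big(d(P')+1,\,d(P\setminus P')+1\big)=d(P)+1.$$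

This proves (4), and with it (Dim 3). $\square$

In the structures $(\mathcal R,h)$ it is condition (T3) that visibly fails. Let $C=\{(y,x):h(x)=y\}\subseteq K^2$. For each $x$ the set $\{y:(y,x)\in C\}=\{h(x)\}$ is thin. On the other hand each $C_y=h^{-1}(y)$ is fat. Let $\lambda\ne0$, and choose $c$ with $c,\,c+\lambda\notin\{0,1\}$. The four functions $t+c+\lambda$, $t+c$, $t+1$, $t$ are pairwise distinct at every $t$, so (G) with all values equal to $y$ gives $t$ for which all four points lie in $h^{-1}(y)$. Then
$$\lambda=\frac{(t+c+\lambda)-(t+c)}{(t+1)-t}\in Q(h^{-1}(y)).$$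
Also $t+1$ and $t$ are two distinct elements of $h^{-1}(y)$, so $0\in Q(h^{-1}(y))$. Thus $\{y:C_y\text{ is fat}\}=K$, which is fat, against (T3). By Theorem 10 this gives a second proof that $(\mathcal R,h)$ has no dimension function.
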